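\title{A strictly pseudoconvex domain in a complex space\\ with no minimal defining function}

\begin{abstract}
The core of a domain in a complex space is the set of points at which no plurisubharmonic function that is bounded above is strictly plurisubharmonic; here plurisubharmonicity is defined through smooth extensions in local embeddings. A global defining function is minimal if it is strictly plurisubharmonic at all points outside the core. We construct a reduced complex space and a smoothly strictly pseudoconvex domain in it that has no minimal global defining function. The boundary of the domain is a circle of regular points, and a global defining function that is strictly plurisubharmonic near the boundary exists, so only minimality fails. We also prove a necessary and sufficient condition for the existence of a minimal defining function when some global defining function is strictly plurisubharmonic near the boundary; it holds whenever the core contains no singular point.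
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, complex spaces are reduced, complex spaces and complex manifolds are Hausdorff and second countable, and a domain is a connected open set. We write $\operatorname{Reg}X$ and $\operatorname{Sing}X$ for the sets of regular and singular points of a complex space $X$, and we abbreviate ``plurisubharmonic'' to ``psh''. A \emph{local embedding} $\iota\colon W\hookrightarrow G$ is a biholomorphism of an open set $W\subset X$ onto a closed analytic subset of an open set $G\subset\mathbb{C}^N$.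

\begin{definition}\label{def:basic}
Let $X$ be a complex space.
\begin{enumerate}
\item A function $\varphi\colon V\to\mathbb{R}$ on an open set $V\subset X$ is \emph{smoothly psh} (\emph{smoothly strictly psh}) if every point of $V$ has a neighborhood $W$ with a local embedding $\iota\colon W\hookrightarrow G$ and a smooth psh (strictly psh) function $\tilde\varphi$ on $G$ such that $\varphi|_W=\tilde\varphi\circ\iota$. We call $\tilde\varphi$ an \emph{extension} of $\varphi|_W$. The function $\varphi$ is \emph{strictly psh at a point} if it is smoothly strictly psh on some neighborhood of that point. If the extensions are only required to be of class $C^2$, we say that $\varphi$ is \emph{$C^2$-psh}.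
\item A domain $\Omega\subset X$ is \emph{smoothly strictly pseudoconvex} if every point $p\in b\Omega$ has an open neighborhood $V$ and a smoothly strictly psh function $\rho\colon V\to\mathbb{R}$ with $\Omega\cap V=\{\rho<0\}$.
\item The \emph{core} $\mathfrak{c}(\Omega)$ of a domain $\Omega\subset X$ is the set of all $z\in\Omega$ such that no smoothly psh function on $\Omega$ that is bounded above is strictly psh at $z$.
\item A \emph{minimal global defining function} for $\Omega$ is a smoothly psh function $\varphi\colon U\to\mathbb{R}$ on an open neighborhood $U$ of $\overline\Omega$ such that $\Omega=\{\varphi<0\}$ and $\varphi$ is strictly psh at every point of $U\setminus\mathfrak{c}(\Omega)$.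
\end{enumerate}
\end{definition}

Strictness at a point is an open condition, so $\mathfrak{c}(\Omega)$ is closed in $\Omega$. If $\varphi$ is smoothly psh near $\overline\Omega$ and $\Omega=\{\varphi<0\}$, then $\varphi|_\Omega$ is bounded above by $0$, so $\varphi$ is not strictly psh at any point of the core. The core is thus the part of $\Omega$ on which every defining function must degenerate, and a minimal defining function is one that degenerates nowhere else.

\begin{example}\label{ex:first}
A bounded domain in $\mathbb{C}^n$ has empty core, because $|w|^2$ is bounded on it. Points of the core typically come from curves on which bounded above psh functions are constant (Lemma~\ref{lem:curve}).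
\begin{enumerate}
\item Let $p\colon X\to\mathbb{C}^2$ be the blow-up of the origin and $\Omega=\{|p|<1\}$. Psh functions are constant on the compact curve $p^{-1}(0)$, so it lies in the core. The function $|p|^2-1$ is strictly psh off $p^{-1}(0)$. Hence $\mathfrak{c}(\Omega)=p^{-1}(0)$, and $|p|^2-1$ is a minimal global defining function.
\item Let $X=\{ab=0\}\subset\mathbb{C}^2$ and $\Omega=X\cap\{|a|<1\}$, a disc and a line that cross at the origin. By Liouville's theorem the line $\{a=0\}$ lies in the core. The function $|a|^2-1$ is strictly psh at the points $(a,0)$ with $a\neq0$, which are regular with local coordinate $a$. So the core is the line, and $|a|^2-1$ is a minimal global defining function.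
\end{enumerate}
\end{example}

For manifolds the following is known. If $\Omega$ is a strictly pseudoconvex domain with smooth boundary in a complex manifold, then there is a smooth psh function $\varphi$ on an open neighborhood of $\overline\Omega$ with $\Omega=\{\varphi<0\}$ and $d\varphi\neq0$ on $b\Omega$ that is strictly psh precisely outside $\mathfrak{c}(\Omega)$. Harz, Shcherbina and Tomassini \cite{HST} pose the corresponding question for complex spaces.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a complex space and $\Omega\subset X$ a smoothly strictly pseudoconvex domain. Does $\Omega$ have a minimal global defining function?}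
\medskip

One would guess that the answer is yes, at least when some global defining function $\psi$ is strictly psh near $b\Omega$. Each point of $\Omega\setminus\mathfrak{c}(\Omega)$ has a bounded above function that is strictly psh near it, and by second countability countably many functions $F_k$ serve all such points. One modifies them near $b\Omega$ so that they agree with $\psi$ there and forms a series $\sum\varepsilon_kF_k$ with rapidly decreasing weights. On a manifold the series converges locally in $C^\infty$, and the sum is psh and strictly psh wherever one term is. At a singular point $z$, however, the plurisubharmonicity of $F_k$ is certified by an extension to an ambient neighborhood $G_k$ that depends on $k$. If the sets $G_k$ shrink to the point, the series of extensions is defined nowhere, whatever the weights. Our first theorem shows that this difficulty is real.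

\begin{theorem}\label{thm:counter}
There are a reduced finite-dimensional complex space $X$, a smoothly strictly pseudoconvex domain $\Omega\subset X$, and nonempty open sets $E_j\subset\Omega\cap\operatorname{Reg}X$ $(j\ge1)$ such that:
\begin{enumerate}
\item[(a)] every smoothly psh function $F\colon\Omega\to\mathbb{R}$ that is bounded above is constant on $E_j$ for all sufficiently large $j$; this remains true for $C^2$-psh functions $F$;
\item[(b)] $E_j\cap\mathfrak{c}(\Omega)=\varnothing$ for every $j$.
\end{enumerate}
Moreover, $b\Omega$ is a circle of regular points of $X$, and there is a smoothly psh function $\psi\colon X\to\mathbb{R}$ with $\Omega=\{\psi<0\}$, $d\psi\neq0$ on $b\Omega$, and $\psi$ strictly psh near $b\Omega$.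
\end{theorem}

\begin{corollary}\label{cor:no}
The domain $\Omega$ of Theorem~\ref{thm:counter} has no minimal global defining function. The answer to the Question is no.
\end{corollary}

\begin{proof}
Suppose that $\varphi$ is one. By (b), $\varphi$ is strictly psh at every point of every $E_j$. Since $\varphi<0$ on $\Omega$, (a) shows that $\varphi$ is constant on some $E_j$. A function that is constant on a nonempty open set of regular points is not strictly psh there.
\end{proof}

Since (a) holds for $C^2$-psh functions, the same proof excludes a minimal defining function with $C^2$ extensions. The domain $\Omega$ is not relatively compact in $X$. The definitions do not require this, and we make no claim about relatively compact domains. The irreducible components of our $X$ have dimensions $1$, $2$ and $3$.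

The second theorem says that the shrinking of the ambient neighborhoods at singular points of the core is the only way in which the summation argument can fail.

\begin{theorem}\label{thm:criterion}
Let $\Omega$ be a domain in a reduced complex space $X$. Suppose that there is a smoothly psh function $\psi\colon U_0\to\mathbb{R}$ on an open neighborhood $U_0$ of $\overline\Omega$ with $\Omega=\{\psi<0\}$ that is smoothly strictly psh on a neighborhood of $b\Omega$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\Omega$ has a minimal global defining function;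
\item[(ii)] there is a countable family $(F_k)$ of bounded above smoothly psh functions on $\Omega$ such that at every $z\in\Omega\setminus\mathfrak{c}(\Omega)$ some $F_k$ is strictly psh, and every $z\in\mathfrak{c}(\Omega)\cap\operatorname{Sing}X$ has a neighborhood $W$ with a local embedding $\iota\colon W\hookrightarrow G\subset\mathbb{C}^N$ such that \emph{all} $F_k|_W$ extend to smooth psh functions on the \emph{same} set $G$.
\end{enumerate}
In particular, \emph{(i)} holds if $\mathfrak{c}(\Omega)\cap\operatorname{Sing}X=\varnothing$.
\end{theorem}

Section~\ref{sec:prelim} collects the facts on psh functions that we use. Section~\ref{sec:lines} isolates the local mechanism behind Theorem~\ref{thm:counter}. The space is built in Section~\ref{sec:space}, properties (a) and (b) are proved in Sections~\ref{sec:a} and~\ref{sec:b}, and Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion}.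

\section{Levi forms and local embeddings}\label{sec:prelim}

For a real $C^2$ function $u$ on an open set in $\mathbb{C}^N$, the Levi form at $w$ is
\[
L_u(w;\eta)=\sum_{j,k}u_{w_j\bar w_k}(w)\,\eta_j\bar\eta_k,\qquad \eta\in\mathbb{C}^N .
\]
The function $u$ is psh if $L_u\ge0$ everywhere, and strictly psh if $L_u(w;\eta)>0$ for all $w$ and all $\eta\neq0$. In one variable, psh means subharmonic. We write $\partial u(\eta)=\sum_ju_{w_j}\eta_j$ and $|\partial u|^2=\sum_j|u_{w_j}|^2$. We use the following standard facts.

\begin{enumerate}
\item[(F1)] If $\Phi$ is holomorphic, then $L_{u\circ\Phi}(w;\eta)=L_u(\Phi(w);d\Phi\,\eta)$. In particular $L_{|\Phi|^2}(w;\eta)=|d\Phi\,\eta|^2$, and plurisubharmonicity makes sense on complex manifolds.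
\item[(F2)] If $u$ is psh, then $|u_{w_j\bar w_k}|^2\le u_{w_j\bar w_j}u_{w_k\bar w_k}$, since the principal minors of a positive semidefinite matrix are nonnegative.
\item[(F3)] If $m$ is a smooth function on $\mathbb{R}^n$ that is convex and nondecreasing in each variable, and $u_1,\dots,u_n$ are smooth psh, then $m(u_1,\dots,u_n)$ is psh: its Levi form is $\sum_im_{t_i}L_{u_i}(\eta)+\sum_{i,l}m_{t_it_l}\,\partial u_i(\eta)\overline{\partial u_l(\eta)}\ge0$. For $n=1$ and $u=|w|^2$ this gives $L_{m(|w|^2)}(w;\eta)\ge m'(|w|^2)|\eta|^2$.
\item[(F4)] (Maximum principle.) A psh function on a connected complex manifold that attains its maximum is constant. A psh function on a neighborhood of a closed ball in $\mathbb{C}^N$ is bounded on the ball by its maximum on the boundary sphere.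
\item[(F5)] (Liouville.) A subharmonic function on $\mathbb{C}$ that is bounded above is constant.
\end{enumerate}

Definition~\ref{def:basic} lets the embedding depend on the function. To add functions, or to compute in coordinates of our choice, we need to know that any embedding will do.

\begin{lemma}\label{lem:embedding}
Let $\iota\colon W\hookrightarrow G\subset\mathbb{C}^N$ and $\iota'\colon W'\hookrightarrow G'\subset\mathbb{C}^{N'}$ be local embeddings with $q\in W\cap W'$. There is an open neighborhood $G''\subset G'$ of $\iota'(q)$, depending only on $\iota$, $\iota'$ and $q$, with $W'':=\iota'^{-1}(G'')\subset W$ and with the following property. If $F|_W$ has a smooth (or $C^2$) psh extension to $G$, then $F|_{W''}$ has one to $G''$. The same holds for strictly psh extensions.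
\end{lemma}

\begin{proof}
Holomorphic functions on an analytic set are locally restrictions of ambient holomorphic functions. Applied to the components of $\iota'$, this gives a holomorphic map $\Psi$ on a neighborhood $G_1\subset G$ of $\iota(q)$ with $\Psi\circ\iota=\iota'$ on $\iota^{-1}(G_1)\subset W'$. Applied to the components of $\iota$, it gives a neighborhood $G''$ of $\iota'(q)$ and a holomorphic map $\Phi\colon G''\to G_1$ with $W''\subset W$ and $\Phi\circ\iota'=\iota$ on $W''$. If $\tilde F$ is a psh extension on $G$, then $\tilde F\circ\Phi$ is a psh extension on $G''$ by (F1). It need not be strictly psh when $\tilde F$ is, because $d\Phi$ may have a kernel. We therefore take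
\[
\tilde F(\Phi(w))+|w-\Psi(\Phi(w))|^2 .
\]
The added term vanishes at $w=\iota'(x)$, since $\Psi(\Phi(\iota'(x)))=\Psi(\iota(x))=\iota'(x)$. By (F1) the Levi form is $L_{\tilde F}(\Phi(w);d\Phi\,\eta)+|\eta-d\Psi\,d\Phi\,\eta|^2$. For $\eta\neq0$, the first term is positive if $d\Phi\,\eta\neq0$, and otherwise the second term equals $|\eta|^2$.
\end{proof}

We use three consequences without further comment. At a regular point a chart is a local embedding onto an open set, so there the notions of Definition~\ref{def:basic} are the usual ones. Finitely many smoothly psh functions extend near a given point in one and the same embedding, which we may prescribe. Finally, by (F1) alone, if $f\colon N\to X$ is a holomorphic map from a manifold and $F$ is smoothly (or $C^2$-) psh, then $F\circ f$ is psh in the usual sense.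

A holomorphic map $f$ from a Riemann surface to $X$ is an \emph{immersion at $t_0$} if $(\iota\circ f)'(t_0)\neq0$ for a local embedding $\iota$ at $f(t_0)$; the relations $\Phi\circ\iota'=\iota$ and $\Psi\circ\iota=\iota'$ show that the choice of $\iota$ is irrelevant.

\begin{lemma}\label{lem:curve}
Let $f\colon\Sigma\to\Omega$ be a holomorphic map from a Riemann surface that is an immersion at $t_0$. If $F\circ f$ is constant for every bounded above smoothly psh function $F$ on $\Omega$, then $f(t_0)\in\mathfrak{c}(\Omega)$. The hypothesis on $F\circ f$ holds if $\Sigma=\mathbb{C}$ or if $\Sigma$ is compact and connected.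
\end{lemma}

\begin{proof}
If $F$ had a strictly psh extension $\tilde F$ near $\iota(f(t_0))$, then (F1) would give $(F\circ f)_{t\bar t}(t_0)=L_{\tilde F}\bigl(\iota(f(t_0));(\iota\circ f)'(t_0)\bigr)>0$. The last statement is (F5), respectively (F4).
\end{proof}

\section{Four lines through a point}\label{sec:lines}

To defeat the summation argument we need a singular point with two properties that pull against each other. A function with a psh extension near the point must be degenerate on a set whose size is governed by the domain of the extension. Yet there must be functions that are nondegenerate arbitrarily close to the point. The mechanism is visible in $\mathbb{C}^2$.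

\begin{example}\label{ex:lines}
In $\mathbb{C}^2$ with coordinates $(a,b)$ consider the axes and the two diagonals $L'=\{a=b\}$ and $L''=\{a=-b\}$. Let $u$ be a $C^2$ psh function near $0$, and put $c_1=u_{a\bar a}(0)$, $c_2=u_{b\bar b}(0)$, $e=u_{a\bar b}(0)$. The numbers $c_1,c_2\ge0$ are determined by the restrictions of $u$ to the axes; the number $e$ is not. By (F1),
\[
\partial_t\partial_{\bar t}\,u(t,t)\big|_{t=0}=c_1+c_2+2\operatorname{Re}e,\qquad
\partial_t\partial_{\bar t}\,u(t,-t)\big|_{t=0}=c_1+c_2-2\operatorname{Re}e .
\]
Prescribe $u=|a|^2$ on the first axis and $u=|b|^2$ on the second, so that $c_1=c_2=1$. Then $u$ can be constant on $L'$: take $u=|a-b|^2$, with $e=-1$. It can be constant on $L''$: take $u=|a+b|^2$, with $e=1$. It cannot be constant on both, for then the two expressions vanish, their sum gives $c_1+c_2=0$, and so $c_1=c_2=0$. Three lines leave room for a nondegenerate function; four lines do not.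
\end{example}

We now pull the two diagonals apart. We add two coordinates $(z,v)$, place $L'$ over the points with $z=0$ and $L''$ over the points with $z=v$. All four lines meet only over $(z,v)=(0,0)$. Over $(0,v)$ and over $(v,v)$ with $v\neq0$ there are three lines, and each of these configurations is flexible on its own. The point is that $e$ can be forced to be independent of $z$. An extension whose domain contains both $(0,v,0,0)$ and $(v,v,0,0)$ then behaves as if the four lines met over~$v$. For $\delta>0$ let
\[
P_\delta=\{(z,v,a,b)\in\mathbb{C}^4:\ |z|,|v|,|a|,|b|<\delta\}.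
\]

\begin{lemma}\label{lem:transport}
Let $u$ be a $C^2$ psh function on $P_\delta$ such that $u(z,v,a,0)$ and $u(z,v,0,b)$ do not depend on $z$. Then $u_{a\bar a}(z,v,0,0)$, $u_{b\bar b}(z,v,0,0)$ and $e(z,v):=u_{a\bar b}(z,v,0,0)$ do not depend on $z$.
\end{lemma}

\begin{proof}
The first two functions are derivatives of $u(z,v,a,0)$ and of $u(z,v,0,b)$, so only $e$ needs an argument. We show that $e$ is both antiholomorphic and holomorphic in $z$ on the disc $|z|<\delta$; it is then constant in $z$.

On $\{b=0\}$ we have $u_{z\bar z}=0$, so $u_{z\bar b}=0$ there by (F2). Thus the $C^1$ function $h(z,v,a)=u_{\bar b}(z,v,a,0)$ satisfies $h_z=0$: it is antiholomorphic in $z$. We have $e=h_a|_{a=0}$. As $u$ is only $C^2$, we cannot differentiate the equation $h_z=0$ with respect to $a$, and we use difference quotients instead. Write $a=a_1+ia_2$. For real $s\to0$,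
\[
\frac{h(z,v,s)-h(z,v,0)}{s}=\int_0^1h_{a_1}(z,v,\vartheta s)\,d\vartheta\ \longrightarrow\ h_{a_1}(z,v,0)
\]
locally uniformly in $z$, because $h_{a_1}$ is continuous. So $h_{a_1}(z,v,0)$ is a locally uniform limit of antiholomorphic functions of $z$ and is itself antiholomorphic. With $is$ in place of $s$ in the last argument we get the same for $h_{a_2}(z,v,0)$. Hence $e=\frac12(h_{a_1}-ih_{a_2})|_{a=0}$ is antiholomorphic in $z$.

Exchange the roles of $a$ and $b$. On $\{a=0\}$ we have $u_{z\bar z}=0$, hence $u_{z\bar a}=0$, so $u_{\bar a}(z,v,0,b)$ is antiholomorphic in $z$, and so is its $b$-derivative $u_{b\bar a}(z,v,0,0)$. Since $u$ is real, this derivative is $\overline{e(z,v)}$. Thus $e$ is holomorphic in $z$.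
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $u$ be as in Lemma~\ref{lem:transport}, and suppose in addition that for each $|v|<\delta$ the functions $t\mapsto u(0,v,t,t)$ and $t\mapsto u(v,v,t,-t)$ are constant. Then $u_{a\bar a}(z,v,0,0)=0$ for all $|z|,|v|<\delta$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:transport} we may write $c_1(v)=u_{a\bar a}(z,v,0,0)\ge0$ and $c_2(v)=u_{b\bar b}(z,v,0,0)\ge0$. Applying $\partial_t\partial_{\bar t}$ at $t=0$ to the two constant functions gives, as in Example~\ref{ex:lines},
\[
c_1(v)+c_2(v)+2\operatorname{Re}e(0,v)=0,\qquad c_1(v)+c_2(v)-2\operatorname{Re}e(v,v)=0 .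
\]
Since $e(0,v)=e(v,v)$, the sum of the two equations is $c_1(v)+c_2(v)=0$, so $c_1(v)=0$.
\end{proof}

\begin{remark}\label{rem:pshneeded}
Plurisubharmonicity off the hyperplanes $\{a=0\}$ and $\{b=0\}$ is what makes $e$ independent of $z$. On $\{v\neq0\}$ the smooth function
\[
u=|v|^2+|a|^2+|b|^2+2\operatorname{Re}\bigl((2z/v-1)\,a\bar b\bigr)
\]
is independent of $z$ on both hyperplanes and satisfies $u(0,v,t,t)=u(v,v,t,-t)=|v|^2$, but $e=2z/v-1$ and $u_{a\bar a}=1$. It is not psh: on $\{b=0\}$ we have $u_{z\bar z}=0$ and $u_{z\bar b}=2a/v$, which violates (F2) for $a\neq0$.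
\end{remark}

\section{The space $X$ and the domain $\Omega$}\label{sec:space}

The space consists of four pieces. The first, $X_0$, makes the hypotheses of Proposition~\ref{prop:rigid} automatic for bounded above functions. The second, $M$, turns the conclusion of that proposition into constancy on a ball. The third, $B$, contains the sets $E_j$. The fourth is a complex line that supplies the boundary.

\subsection{Gluing along a submanifold}

Let $N$ be a complex manifold and $X'$ a complex space. A holomorphic map $j\colon N\to X'$ is a \emph{closed embedding} if it is a homeomorphism onto a closed subset and $\iota\circ j$ has injective differential for the local embeddings $\iota$ of $X'$.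

\begin{lemma}\label{lem:glue}
Let $X'$ be a reduced complex space, $M'$ and $N$ complex manifolds, and $j\colon N\to X'$, $i\colon N\to M'$ closed embeddings. Let $Z$ be the quotient of $X'\sqcup M'$ by $j(n)\sim i(n)$, with quotient map $\pi$, and let $\mathcal{O}_Z$ be the sheaf of continuous functions whose pullbacks to $X'$ and to $M'$ are holomorphic. Then $Z$ is a reduced complex space, $\pi$ is a closed map, and $Z$ has the local model \eqref{eq:model} below at the points of $\pi(j(N))$.
\end{lemma}

\begin{proof}
\emph{Topology.} For $C\subset X'\sqcup M'$ closed, the set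
\[
\pi^{-1}(\pi(C))=C\cup i\bigl(j^{-1}(C\cap X')\bigr)\cup j\bigl(i^{-1}(C\cap M')\bigr)
\]
is closed, because $i$ and $j$ are continuous closed maps. So $\pi$ is closed; its fibers have at most two points. For $O\subset X'\sqcup M'$ open put $O^*=Z\setminus\pi\bigl((X'\sqcup M')\setminus O\bigr)$. This set is open, $\pi^{-1}(O^*)\subset O$, and $z\in O^*$ whenever $\pi^{-1}(z)\subset O$. The finite fibers of two distinct points of $Z$ have disjoint open neighborhoods $O_1,O_2$, and $O_1^*,O_2^*$ are disjoint neighborhoods of the points; so $Z$ is Hausdorff. Let $O$ run through the finite unions of members of a countable base of $X'\sqcup M'$. If $z\in V$ with $V\subset Z$ open, there is such an $O$ with $\pi^{-1}(z)\subset O\subset\pi^{-1}(V)$, and then $z\in O^*\subset V$. So the sets $O^*$ form a countable base of $Z$.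

\emph{Local model.} Off the closed set $\pi(j(N))$, the map $\pi$ identifies $Z$ with $(X'\setminus j(N))\sqcup(M'\setminus i(N))$. Fix $n_0\in N$. In a local embedding of $X'$ at $j(n_0)$ the set $j(N)$ is a submanifold of the ambient space. So there are a coordinate neighborhood $N_0$ of $n_0$, polydiscs $Q_1,Q_2$ centered at $0$, an open neighborhood of $j(n_0)$ in $X'$ identified with a closed analytic set $A\subset N_0\times Q_1$, and an open neighborhood of $i(n_0)$ in $M'$ identified with $N_0\times Q_2$, such that $j(n)=(n,0)$ and $i(n)=(n,0)$ for $n\in N_0$, and these neighborhoods meet $j(N)$ and $i(N)$ exactly in $j(N_0)$ and $i(N_0)$. The set $O=A\sqcup(N_0\times Q_2)$ is open and saturated, so $\pi(O)$ is open. The maps $(n,\nu)\mapsto(n,\nu,0)$ and $(n,\mu)\mapsto(n,0,\mu)$ induce a continuous bijection of $\pi(O)$ onto the analytic set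
\begin{equation}\label{eq:model}
\{(n,\nu,0):(n,\nu)\in A\}\ \cup\ \{(n,0,\mu):n\in N_0,\ \mu\in Q_2\}\ \subset\ N_0\times Q_1\times Q_2 .
\end{equation}
The inverse is continuous on each of the two closed pieces, hence continuous. Near a point $(n,0,0)$, a section of $\mathcal{O}_Z$ is a pair $(f,h)$ of holomorphic functions on the two pieces that agree on $N$. If $\tilde f(n,\nu)$ is a local holomorphic extension of $f$, then $\tilde f(n,\nu)+h(n,\mu)-\tilde f(n,0)$ restricts to $f$ on $\{\mu=0\}$, since $h(n,0)=\tilde f(n,0)$, and to $h$ on $\{\nu=0\}$. So $\mathcal{O}_Z$ is the sheaf of restrictions of ambient holomorphic functions, which is the reduced structure sheaf of \eqref{eq:model}.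
\end{proof}

\subsection{The piece $X_0$}

Let $Y=\{y=(v,a)\in\mathbb{C}^2:|y|<1\}$ be the unit ball. We want the $z$-directions in the two hyperplanes and the $t$-directions in the diagonals to be whole lines, so that (F5) applies, and the remaining directions to be bounded, so that nonconstant bounded psh functions survive. In $\mathbb{C}^4\ni(z,v,a,b)$ let
\[
\Omega_0=\{|v|<1\}\setminus\bigl(\{b=0,\ |v|^2+|a|^2\ge1\}\cup\{a=0,\ |v|^2+|b|^2\ge1\}\bigr),
\]
an open set, and let $X_0=C_1\cup C_2\cup D'\cup D''$, where $C_1,C_2,D',D''$ are the intersections of $\Omega_0$ with the linear subspaces $\{b=0\}$, $\{a=0\}$, $\{z=0,\ a=b\}$, $\{z=v,\ a=-b\}$. Then $X_0$ is a closed analytic subset of $\Omega_0$, and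
\begin{align*}
C_1&=\{(z,v,a,0):z\in\mathbb{C},\ |v|^2+|a|^2<1\}, & D'&=\{(0,v,t,t):|v|<1,\ t\in\mathbb{C}\},\\
C_2&=\{(z,v,0,b):z\in\mathbb{C},\ |v|^2+|b|^2<1\}, & D''&=\{(v,v,t,-t):|v|<1,\ t\in\mathbb{C}\}.
\end{align*}
For $D'$ and $D''$ note that a point with $t\neq0$ has $a\neq0\neq b$ and is not removed. The surface $S=C_1\cap C_2=\{(z,v,0,0):|v|<1\}$ contains all pairwise intersections: $D'$ meets $C_1\cup C_2$ in $\{(0,v,0,0)\}$, $D''$ meets $C_1\cup C_2$ in $\{(v,v,0,0)\}$, and $D'\cap D''=\{0\}$. See Figure~\ref{fig:pieces}. For $\delta\le\frac12$ we have $P_\delta\subset\Omega_0$.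

\subsection{The piece $M$: a flat ball bundle with dense holonomy}

A bounded above psh function on $C_1=\mathbb{C}\times Y$ is a function $G(v,a)$ on $Y$, and Proposition~\ref{prop:rigid} will give $G_{a\bar a}(v,0)=0$ for small $v$. This alone is weak. The psh function $|v|^2+|a^2-b^2|^2$ is bounded on $X_0$ (it equals $|v|^2$ on $D'\cup D''$), and it gives $G=|v|^2+|a|^4$, which is strictly psh off $\{a=0\}$. If $G$ is radial, however, say $G=g(|y|^2)$, then $G_{a\bar a}(v,0)=g'(|v|^2)$, and the vanishing makes $G$ constant near $0$. We force radial symmetry by attaching a manifold foliated by curves that return densely to each sphere.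

Let $R$ be a compact Riemann surface of genus $2$ with universal cover $\tilde R$ and deck group
\[
\Gamma=\pi_1(R)=\langle\alpha_1,\beta_1,\alpha_2,\beta_2\mid[\alpha_1,\beta_1][\alpha_2,\beta_2]\rangle .
\]
Genus $1$ would not do, since an abelian subgroup of $U(2)$ has abelian closure.

\begin{lemma}\label{lem:dense}
There is a homomorphism $\sigma\colon\Gamma\to U(2)$ with dense image.
\end{lemma}

\begin{proof}
Let $u_1=\operatorname{diag}(e^{i\theta_1},e^{i\theta_2})$ with $\theta_1,\theta_2,2\pi$ linearly independent over $\mathbb{Q}$. By Kronecker's theorem $u_1$ generates a dense subgroup of the diagonal torus $T$. Let $k$ be the rotation by $\pi/4$, and put $\sigma(\alpha_1)=u_1$, $\sigma(\alpha_2)=ku_1k^{-1}$, $\sigma(\beta_1)=\sigma(\beta_2)=1$. Both commutators map to $1$, so $\sigma$ is well defined. The closure $K$ of the image is a closed subgroup, hence a Lie subgroup, and it contains $T$ and $kTk^{-1}$. Its Lie algebra therefore contains $iI$, the matrix $\xi_1=i\operatorname{diag}(1,-1)$, and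
\[
\xi_2=k\xi_1k^{-1}=\frac{i}{2}\begin{pmatrix}1&-1\\1&1\end{pmatrix}\begin{pmatrix}1&0\\0&-1\end{pmatrix}\begin{pmatrix}1&1\\-1&1\end{pmatrix}=i\begin{pmatrix}0&1\\1&0\end{pmatrix},
\qquad [\xi_1,\xi_2]=\begin{pmatrix}0&-2\\2&0\end{pmatrix}.
\]
These four matrices are linearly independent over $\mathbb{R}$, and $\dim_{\mathbb{R}}\mathfrak{u}(2)=4$. So $K$ is an open subgroup of the connected group $U(2)$, that is, $K=U(2)$.
\end{proof}

Let $\Gamma$ act on $\tilde R\times Y$ by $\gamma\cdot(\xi,y)=(\gamma\xi,\sigma(\gamma)y)$. The action is free and properly discontinuous because it is so on $\tilde R$. The quotient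
\[
M=(\tilde R\times Y)/\Gamma
\]
is a connected complex manifold of dimension $3$, a fiber bundle over $R$ with fiber $Y$. We write $[\xi,y]$ for its points. Since $\sigma$ is unitary, $|y|$ is a well-defined function on $M$. Fix $\xi_0\in\tilde R$. The map $i_M(y)=[\xi_0,y]$ is a closed embedding of $Y$ onto a fiber of $M\to R$.

\subsection{The piece $B$: discs and lines over the ball}

Every point of $X_0$ lies on a line contained in $X_0$ and will belong to the core, so degeneracy of $G$ contradicts nothing yet. We need open sets outside the core on which $F$ is still controlled by $G$. Over thin spherical shells in $Y$ we attach discs, in whose direction a bounded function can be strictly subharmonic. Over the gaps between the shells we attach whole lines, on which it is constant and which will serve as walls for the maximum principle. Let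
\[
J_j=[2^{-2j-1},2^{-2j}]\quad(j\ge1),\qquad J=\{0\}\cup\bigcup_{j\ge1}J_j ,
\]
a compact set, and let
\[
B=\{(y,\tau)\in Y\times\mathbb{C}:\ |y|\notin J\ \text{ or }\ |\tau|<1\}.
\]
The complement of $B$ in $Y\times\mathbb{C}$ is the closed set $\{|y|\in J,\ |\tau|\ge1\}$, so $B$ is open in $\mathbb{C}^3$. The fiber of $B$ over $y$ is the unit disc if $|y|\in J$ and $\mathbb{C}$ otherwise. Each fiber is connected and meets $Y\times\{0\}$, so $B$ is connected. The map $i_B(y)=(y,0)$ is a closed embedding of $Y$ in $B$. Put
\[
E_j=\{(y,\tau)\in B:\ |y|\in\operatorname{int}J_j,\ 0<|\tau|<1\}.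
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-1.2,1)--(3.4,1) (-1.2,-1)--(3.4,-1);
\draw[->] (-1.3,0)--(3.6,0) node[right]{$z$};
\draw[thick] (0,-1)--(0,1) node[above]{$D'$};
\draw[thick] (-1,-1)--(1,1) node[above]{$D''$};
\draw[thick] (2,-1)--(2,1) node[above]{$M$};
\draw[thick] (3,-1)--(3,1) node[above]{$B$};
\draw[dotted] (-0.7,-0.7) rectangle (0.7,0.7);
\draw[dashed] (0,0.5)--(0.5,0.5);
\fill (0,0.5) circle (1.3pt) (0.5,0.5) circle (1.3pt);
\begin{scope}[shift={(5.2,-1)}]
\fill[gray!25] (1.6,0) rectangle (3.2,1) (0.4,0) rectangle (0.8,1) (0.1,0) rectangle (0.2,1);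
\fill[gray!85] (1.6,1) rectangle (3.2,2) (0.4,1) rectangle (0.8,2) (0.1,1) rectangle (0.2,2);
\draw[->] (0,0)--(3.9,0) node[right]{$|y|$};
\draw[->] (0,0)--(0,2.3) node[above]{$|\tau|$};
\draw[very thick,gray!85] (0,1)--(0,2);
\node[left] at (0,1) {$1$};
\node at (2.4,0.5) {$E_1$};
\node at (0.6,0.5) {\small $E_2$};
\node[below] at (2.4,0) {$J_1$};
\node[below] at (0.6,0) {$J_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: the real points of the surface $S=\{a=b=0,\ |v|<1\}$, with $z$ horizontal and $v$ vertical. The thick segments are the traces on $S$ of $D'$ ($z=0$), $D''$ ($z=v$), $M$ ($z=2$) and $B$ ($z=3$). A psh extension to the dotted polydisc has the same mixed derivative $u_{a\bar b}$ at the two marked points $(0,v)$ and $(v,v)$. Right: the domain $B\subset Y\times\mathbb{C}$ in the coordinates $(|y|,|\tau|)$. The dark regions are removed, the light regions are the sets $E_j$, and over the gaps between the intervals $J_j$ the fibers are whole lines.}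
\label{fig:pieces}
\end{figure}

\subsection{Assembly}

Using Lemma~\ref{lem:glue} three times, glue to $X_0$
\begin{itemize}
\item the manifold $M$, by $i_M(v,a)\sim(2,v,a,0)\in C_1$;
\item the manifold $B$, by $i_B(v,a)\sim(3,v,a,0)\in C_1$;
\item a copy of $\mathbb{C}$ with coordinate $\zeta$, by $0\sim q:=(4,0,\frac12,0)\in C_1$.
\end{itemize}
The three gluing loci $\{z=2,\,b=0\}\cap\Omega_0$, $\{z=3,\,b=0\}\cap\Omega_0$ and $\{q\}$ are closed in $X_0$, pairwise disjoint, and disjoint from $D'\cup D''$, on which $|z|<1$. So each gluing leaves the space unchanged near the other loci, and the lemma applies at each step. The result is a reduced complex space $X$ of dimension $3$, in which $X_0$, $M$, $B$ and the $\zeta$-line are closed subspaces. Let $\mu$ be a local coordinate on $\tilde R$ centered at $\xi_0$, so that $(y,\mu)$ are coordinates on $M$ near $i_M(Y)$. By \eqref{eq:model}, near a point of the respective locus $X$ is an open part of the following subset of $\mathbb{C}^5$: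
\begin{align}
&\{(z,v,a,b,0):ab=0\}\cup\{(2,v,a,0,\mu)\} &&\text{at the locus of }M,\label{eq:locM}\\
&\{(z,v,a,b,0):ab=0\}\cup\{(3,v,a,0,\tau)\} &&\text{at the locus of }B,\label{eq:locB}\\
&\{(z,v,a,0,0)\}\cup\{(4,0,\tfrac12,0,\zeta)\} &&\text{at }q.\label{eq:locq}
\end{align}
Let
\[
\Omega=X\setminus\{|\zeta|\ge1\}=X_0\cup M\cup B\cup\{|\zeta|<1\}.
\]
The set $\{|\zeta|\ge1\}$ is closed in $X$, so $\Omega$ is open. It is connected: $C_1,C_2,D',D''$ are connected and contain the origin, and each of the other three connected pieces meets $C_1$. The $\zeta$-line without $q$ is an open subset of $X$ consisting of regular points, so $b\Omega$ is the circle $\{|\zeta|=1\}\subset\operatorname{Reg}X$. In the same way $B\setminus i_B(Y)$ is open in $X$ and is a manifold, so each $E_j$ is a nonempty open subset of $\Omega\cap\operatorname{Reg}X$. The domain $\Omega$ is not relatively compact, since it contains the closed noncompact set $S$.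

Define $\psi=-1$ on $X_0\cup M\cup B$ and $\psi=|\zeta|^2-1$ on the $\zeta$-line; the two definitions agree at $q$. Near a point of $X_0\cup M\cup B$ other than $q$, the function $\psi$ is constant. At $q$, in the model \eqref{eq:locq}, it is the restriction of the psh function $|\zeta|^2-1$ on $\mathbb{C}^5$. On $\{\zeta\neq0\}$ it is strictly psh with $d\psi\neq0$. Since $\Omega=\{\psi<0\}$, the domain $\Omega$ is smoothly strictly pseudoconvex, and the last sentence of Theorem~\ref{thm:counter} is proved.

\section{Bounded functions are constant on $E_j$ for large $j$}\label{sec:a}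

In this section $F$ is a $C^2$-psh function on $\Omega$ that is bounded above. Smoothly psh functions are $C^2$-psh, so this covers both cases of Theorem~\ref{thm:counter}(a). Put
\[
G(y)=F(i_M(y))=F(2,v,a,0),\qquad y=(v,a)\in Y,
\]
a $C^2$ psh function on $Y$.

\begin{lemma}\label{lem:radial}
For $0<r<1$ the function $F$ is constant on $M_r=\{[\xi,y]\in M:|y|=r\}$. In particular $G(y)=g(|y|^2)$ for $y\neq0$, with $g\in C^2((0,1))$.
\end{lemma}

\begin{proof}
If $K\subset\tilde R$ is a compact set that maps onto $R$, then $M_r$ is the image of $K\times\{|y|=r\}$, so $M_r$ is compact. Let $F|_{M_r}$ attain its maximum $m_r$ at $[\xi^*,y^*]$. The function $\xi\mapsto F([\xi,y^*])$ is subharmonic on the connected surface $\tilde R$, is at most $m_r$, and equals $m_r$ at $\xi^*$. By (F4) it is identically $m_r$. For $\xi\in\tilde R$ and $\gamma\in\Gamma$ we have $[\xi,\sigma(\gamma)y^*]=[\gamma^{-1}\xi,y^*]$, so $F([\xi,\sigma(\gamma)y^*])=m_r$. The group $U(2)$ acts transitively on the sphere $\{|y|=r\}$ and $\sigma(\Gamma)$ is dense in $U(2)$, so the orbit $\sigma(\Gamma)y^*$ is dense in the sphere. By continuity $F([\xi,y])=m_r$ whenever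 $|y|=r$. The function $g(s)=G(\sqrt{s},0)$ is $C^2$ on $(0,1)$.
\end{proof}

By (F5), $F$ is constant on the lines $z\mapsto(z,v,a,0)$ in $C_1$ and $z\mapsto(z,v,0,b)$ in $C_2$, on the lines $t\mapsto(0,v,t,t)$ in $D'$ and $t\mapsto(v,v,t,-t)$ in $D''$, and on the fibers of $B$ over $|y|\notin J$. Hence
\begin{equation}\label{eq:liouville}
F(z,v,a,0)=G(v,a),\qquad F(z,v,0,b)=F(0,v,0,b),\qquad F(0,v,t,t)=F(v,v,t,-t)=G(v,0)
\end{equation}
on $X_0$. On $B$, where $F(y,0)=F(3,v,a,0)=G(y)$, we have
\begin{equation}\label{eq:onB}
F(y,\tau)=G(y)\qquad\text{if }\tau=0\text{ or }|y|\notin J .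
\end{equation}
The set $X_0\cap P_{1/2}$ is an open neighborhood of the origin in $X$, and its inclusion in $P_{1/2}$ is a local embedding. By Lemma~\ref{lem:embedding}, $F|_{X_0\cap P_\delta}$ has a $C^2$ psh extension to $P_\delta$ for some $\delta\in(0,\frac12)$. Theorem~\ref{thm:counter}(a) therefore follows from the next statement, which records how the range of $j$ depends on the extension.

\begin{proposition}\label{prop:a}
Let $\delta\in(0,\frac12)$ and suppose that $F|_{X_0\cap P_\delta}$ has a $C^2$ psh extension $u$ to $P_\delta$. Then $F$ is constant on $E_j$ whenever $2^{-2j}<\delta$.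
\end{proposition}

\begin{proof}
\emph{$G$ is constant on $\{|y|<\delta\}$.} The parts of the four linear subspaces that lie in $P_\delta\subset\Omega_0$ are contained in $X_0$, so \eqref{eq:liouville} shows that $u$ satisfies the hypotheses of Proposition~\ref{prop:rigid}. Since $u(z,v,a,0)=G(v,a)$, we obtain $G_{a\bar a}(v,0)=0$ for $|v|<\delta$. By Lemma~\ref{lem:radial}, $G_{a\bar a}=g'(|y|^2)+|a|^2g''(|y|^2)$ for $y\neq0$, so $g'(|v|^2)=0$ for $0<|v|<\delta$. Thus $g$ is constant on $(0,\delta^2)$, and by continuity at $0$ there is a number $m$ with $G=m$ on $\{|y|<\delta\}$.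

\emph{Passing to $B$.} Let $2^{-2j}<\delta$. The numbers slightly larger than $2^{-2j}$ are not in $J$, so there is $r\notin J$ with $2^{-2j}<r<\delta$. Fix $|\tau|<1$. The function $F(\cdot,\tau)$ is psh on $Y$, and by \eqref{eq:onB} it equals $m$ on the sphere $|y|=r$. By (F4), $F(y,\tau)\le m$ for $|y|\le r$. Now fix $y$ with $|y|\le r$. The function $F(y,\cdot)$ is subharmonic on the unit disc, at most $m$, and equal to $G(y)=m$ at $\tau=0$. By (F4) it is identically $m$. So $F=m$ on $\{|y|\le r,\ |\tau|<1\}$, and this set contains $E_j$.
\end{proof}

\begin{remark}\label{rem:hyp}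
Boundedness enters only through \eqref{eq:liouville} and \eqref{eq:onB}, and it cannot be dropped. The function equal to $|z|^2+|v|^2+|a|^2+|b|^2$ on $X_0$, to $4+|y|^2$ on $M$, to $9+|y|^2+|\tau|^2$ on $B$, and to $16+\frac14$ on the $\zeta$-line is smoothly psh on $X$ and strictly psh on every $E_j$: in \eqref{eq:locM} and \eqref{eq:locq} it is the restriction of $|z|^2+|v|^2+|a|^2+|b|^2$, and in \eqref{eq:locB} one adds $|\tau|^2$. The gaps between the $J_j$ are needed as well. If $B$ were the product of $Y$ and the unit disc, the function equal to $|\tau|^2$ on $B$ and to $0$ elsewhere would be bounded, smoothly psh, and nonconstant on every $E_j$.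
\end{remark}

\section{Each $E_j$ avoids the core}\label{sec:b}

Fix $j\ge1$. We construct a bounded above smoothly psh function $F_j$ on $X$ that is strictly psh on $E_j$. Section~\ref{sec:a} dictates its shape. On $Y$ it must be radial and constant near $0$, so we take $\chi(|y|^2)$ with $\chi$ convex, zero near $0$, and strictly increasing well before $|y|$ reaches $J_j$. On $B$ it must be independent of $\tau$ over the gaps, so we add a small term $\varepsilon\beta(y)|\tau|^2$ with $\beta$ supported in the shell $\{|y|\in J_j\}$.

Put $s_0=4^{-2j-2}$. Let $\chi\colon\mathbb{R}\to[0,\infty)$ be the smooth function with $\chi=0$ on $(-\infty,s_0]$ and $\chi''(s)=e^{-1/(s-s_0)}$ for $s>s_0$. It is convex and nondecreasing, and $\chi'>0$ on $(s_0,\infty)$. With $s_1=4^{-2j-1}$ and $s_2=4^{-2j}$ let $\omega(s)=e^{-1/((s-s_1)(s_2-s))}$ for $s_1<s<s_2$ and $\omega(s)=0$ otherwise, and put $\beta(y)=\omega(|y|^2)^2$ on $\mathbb{C}^2$. Then $\beta>0$ exactly where $|y|\in\operatorname{int}J_j$, and $\operatorname{supp}\beta=\{|y|\in J_j\}$.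

The term $\beta|\tau|^2$ is not psh. Its negative part in the $y$-directions is absorbed by $\chi(|y|^2)$. The mixed $(y,\tau)$-terms have to be absorbed by a $\tau$-term that degenerates as $\beta\to0$, and this is why $\beta$ is taken to be a square. We include the variable $b$ in the estimate because the model \eqref{eq:locB} requires it.

\begin{lemma}\label{lem:theta}
For sufficiently small $\varepsilon>0$ the function
\[
\Theta(y,b,\tau)=\chi(|y|^2+|b|^2)+\varepsilon\beta(y)|\tau|^2
\]
is psh on $\mathbb{C}^2\times\mathbb{C}\times\{|\tau|<1\}$ and strictly psh where $\beta(y)>0$.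
\end{lemma}

\begin{proof}
The function $\omega(|y|^2)$ is smooth with compact support, and $|\partial\beta|^2=4\beta\,|\partial(\omega(|y|^2))|^2$. So there is $C>0$ with $|\partial\beta|^2\le C\beta$ and $|L_\beta(y;\eta)|\le C|\eta|^2$. Off $\operatorname{supp}\beta$ we have $\Theta=\chi(|y|^2+|b|^2)$ locally, which is psh by (F3). Let $y\in\operatorname{supp}\beta$. Then $|y|^2+|b|^2\ge s_1>s_0$, so $\chi'(|y|^2+|b|^2)\ge c_0:=\chi'(s_1)>0$. In a direction $(\eta,\eta_b,\theta)$, the Levi form of the first term of $\Theta$ is at least $c_0(|\eta|^2+|\eta_b|^2)$ by (F3), and the Levi form of $\beta|\tau|^2$ is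
\[
|\tau|^2L_\beta(y;\eta)+2\operatorname{Re}\bigl(\partial\beta(\eta)\,\tau\bar\theta\bigr)+\beta|\theta|^2\ \ge\ -C|\eta|^2-2\sqrt{C\beta}\,|\eta||\theta|+\beta|\theta|^2 ,
\]
since $|\tau|<1$. From $2\sqrt{C\beta}\,|\eta||\theta|\le\frac12\beta|\theta|^2+2C|\eta|^2$ we get
\[
L_\Theta\ \ge\ (c_0-3\varepsilon C)|\eta|^2+c_0|\eta_b|^2+\tfrac{\varepsilon}{2}\beta|\theta|^2 .
\]
Any $\varepsilon\in(0,c_0/(6C))$ has the required property.
\end{proof}

Fix such an $\varepsilon$ and define $F_j$ on $X$ by
\[
F_j=\begin{cases}
\chi(|v|^2+|a|^2+|b|^2)&\text{on }C_1\cup C_2,\\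
\chi(|v|^2)&\text{on }D'\cup D'',\\
\chi(|y|^2)&\text{on }M,\\
\chi(|y|^2)+\varepsilon\beta(y)|\tau|^2&\text{on }B,\\
\chi(\tfrac14)&\text{on the $\zeta$-line.}
\end{cases}
\]
The formulas agree where the pieces meet. On $S$ the first two give $\chi(|v|^2)$; on the loci of $M$ and of $B$, where $b=0$ and $\tau=0$, the relevant formulas give $\chi(|v|^2+|a|^2)$; at $q$ the first gives $\chi(\frac14)$. The function $F_j$ is bounded above by $\chi(1)+\varepsilon\max\beta$, because the arguments of $\chi$ are less than $1$ and $|\tau|<1$ at the points of $B$ with $\beta(y)\neq0$.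

\begin{proposition}\label{prop:b}
The function $F_j$ is smoothly psh on $X$ and strictly psh at every point of $E_j$.
\end{proposition}

\begin{proof}
We exhibit a psh extension at each point. By (F3), $\chi\circ u$ is psh for every smooth psh $u$. Write $u_0=|v|^2+|a|^2+|b|^2$.
\begin{enumerate}
\item \emph{The origin.} Near it all arguments of $\chi$ are at most $s_0$, so $F_j=0$ there.
\item \emph{Points $(0,v,0,0)$ with $v\neq0$.} They are not in $D''$, so locally $X=C_1\cup C_2\cup D'$. As in Example~\ref{ex:lines}, take $\chi(|v|^2+|a-b|^2)$. It equals $\chi(|v|^2+|a|^2)$ on $\{b=0\}$, $\chi(|v|^2+|b|^2)$ on $\{a=0\}$, and $\chi(|v|^2)$ on $\{a=b\}$.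
\item \emph{Points $(v,v,0,0)$ with $v\neq0$.} Locally $X=C_1\cup C_2\cup D''$. Take $\chi(|v|^2+|a+b|^2)$, which has the same restrictions to $\{b=0\}$ and $\{a=0\}$ and equals $\chi(|v|^2)$ on $\{a=-b\}$.
\item \emph{Points of $C_1\cup C_2$ outside $D'\cup D''$ and the gluing loci.} Locally $X=C_1\cup C_2\subset\mathbb{C}^4$; take $\chi(u_0)$.
\item \emph{The locus of $M$.} In \eqref{eq:locM} the function $\chi(u_0)$, independent of $\mu$, restricts to $F_j$ on the first part and to $\chi(|y|^2)$ on the second.
\item \emph{The point $q$.} In \eqref{eq:locq} the function $\chi(u_0)$, independent of $\zeta$, restricts to $F_j$ on the first part and to the constant $\chi(\frac14)$ on the second.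
\item \emph{The locus of $B$.} In \eqref{eq:locB} take $\Theta$, as a function of $(z,v,a,b,\tau)$ that does not depend on $z$. It equals $\chi(u_0)$ on $\{\tau=0\}$ and $\chi(|y|^2)+\varepsilon\beta|\tau|^2$ on $\{b=0\}$.
\item \emph{The remaining points} lie on exactly one of $D'$, $D''$, $M$, $B$ or the $\zeta$-line, and are regular. On $D'$ and $D''$ off $S$ we have $F_j=\chi(|v|^2)$ in the coordinates $(v,t)$. On $M$ we have $F_j=\chi(|y|^2)$ in local coordinates $(\xi,y)$. On the $\zeta$-line $F_j$ is constant. On $B\cap\{|\tau|<1\}$ we have $F_j=\Theta|_{b=0}$. At a point of $B$ with $|\tau|\ge1$ we have $|y|\notin J$, so $y$ lies outside the closed set $\operatorname{supp}\beta$ and $F_j=\chi(|y|^2)$ nearby.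
\end{enumerate}
On $E_j$ we have $F_j=\Theta|_{b=0}$ and $\beta>0$, so $F_j$ is strictly psh there by Lemma~\ref{lem:theta}.
\end{proof}

Thus $F_j|_\Omega$ is bounded above, smoothly psh, and strictly psh at each point of $E_j$, so $E_j\cap\mathfrak{c}(\Omega)=\varnothing$. This proves (b) and completes the proof of Theorem~\ref{thm:counter}.

\begin{remark}\label{rem:core}
The core can be determined exactly:
\[
\Omega\setminus\mathfrak{c}(\Omega)=\bigcup_{j\ge1}E_j\ \cup\ \{0<|\zeta|<1\}.
\]
The right side avoids the core because of the functions $F_j$ and $\psi$. For the converse we use Lemma~\ref{lem:curve}. Every point of $X_0$, and every point of $B$ with $|y|\notin J$, lies on one of the lines listed before \eqref{eq:liouville}. A point $[\xi,y]\in M$ with $y\neq0$ lies on the immersed curve $\xi'\mapsto[\xi',y]$, on which bounded above psh functions are constant by Lemma~\ref{lem:radial}. The remaining points are those of $M$ with $y=0$ and those of $B$ where $|y|$ is $0$ or an endpoint of some $J_j$. They are limits of points already treated, and the core is closed in $\Omega$.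
\end{remark}

\section{A criterion for minimal defining functions}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}. Write $\mathfrak{c}=\mathfrak{c}(\Omega)$.

If $\varphi$ is a minimal global defining function, the family that consists of the single function $\varphi|_\Omega<0$ satisfies (ii). So (i) implies (ii).

Assume (ii). Let $V_0\subset U_0$ be an open neighborhood of $b\Omega$ on which $\psi$ is smoothly strictly psh, and let $U=\Omega\cup V_0$, an open neighborhood of $\overline\Omega$. Since $\psi|_\Omega$ is bounded above, $V_0\cap\mathfrak{c}=\varnothing$. Condition (ii) persists if we adjoin a constant function to the family or add constants to its members. So we may assume that the family is nonempty and that $F_k\le-1$ for all $k$.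

\subsection*{Step 1: matching the $F_k$ with $\psi$ near the boundary}

The functions $F_k$ are defined only on $\Omega$, and nothing is known about them near $b\Omega$. The maximum of $\psi$ and $F_k/l$ repairs this: it equals $\psi$ near $b\Omega$, where $\psi$ is close to $0$ and $F_k/l\le-1/l$, and at a given point of $\Omega$ it equals $F_k/l$ once $l$ is large. To keep smoothness we regularize the maximum.

For $\delta>0$ let $\kappa_\delta$ be the convolution of $|s|/2$ with a smooth even probability density supported in $[-\delta,\delta]$. It is smooth, even and convex, and $\kappa_\delta(s)=|s|/2$ for $|s|\ge\delta$. Convexity gives $|\kappa_\delta'|\le\frac12$, because $\kappa_\delta'$ is monotone and equals $\pm\frac12$ near $\pm\infty$. It also gives $|s|/2\le\kappa_\delta(s)\le\delta/2$ on $[-\delta,\delta]$, because the graph lies above its tangent lines at $\pm\delta$ and below the chord. Put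
\[
m_\delta(t_1,t_2)=\tfrac12(t_1+t_2)+\kappa_\delta(t_1-t_2).
\]
Since $\max(t_1,t_2)=\frac12(t_1+t_2)+\frac12|t_1-t_2|$, the function $m_\delta$ equals $\max$ where $|t_1-t_2|\ge\delta$ and satisfies $\max\le m_\delta\le\max+\delta/2$. It is smooth and convex, and its partial derivatives $\frac12\pm\kappa_\delta'$ are nonnegative, so (F3) applies to it.

For each $k$ and each integer $l\ge1$ define $h_{k,l}$ on $U$ by
\[
h_{k,l}=m_{1/(4l)}(\psi,F_k/l)\ \text{ on }\Omega,\qquad h_{k,l}=\psi\ \text{ on }U\cap\{\psi>-\tfrac1{2l}\}.
\]
The two open sets cover $U$, since $\psi\ge0$ on $U\setminus\Omega$. On their intersection $\psi-F_k/l>-\frac1{2l}+\frac1l>\frac1{4l}$, so the two formulas agree. The functions $h_{k,l}$ have the following properties.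
\begin{itemize}
\item They are smoothly psh on $U$: near a point of $\Omega$ extend $\psi$ and $F_k$ in the same embedding and apply $m_{1/(4l)}$ to the extensions of $\psi$ and $F_k/l$.
\item They equal $\psi$ on $U\setminus\Omega$, and they are negative on $\Omega$: where $\psi\le-\frac1{2l}$ we have $h_{k,l}\le-\frac1{2l}+\frac1{8l}<0$, and elsewhere on $\Omega$ we have $h_{k,l}=\psi<0$.
\item If $F_k$ is strictly psh at $z\in\Omega$, then so is $h_{k,l}$ for large $l$. Indeed $F_k(z)/l-\frac1{4l}\to0>\psi(z)$, so for large $l$ we have $F_k/l-\psi>\frac1{4l}$ near $z$, and there $h_{k,l}=F_k/l$.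
\end{itemize}
Enumerate the functions $h_{k,l}$ as $h_1,h_2,\dots$ and put $h_0=\psi|_U$. At every point of $U\setminus\mathfrak{c}=V_0\cup(\Omega\setminus\mathfrak{c})$ some $h_i$ is strictly psh.

\subsection*{Step 2: two covers}

We want $\varphi=\sum\varepsilon_ih_i$, and we need ambient sets on which series of extensions converge. Points of $\mathfrak{c}$ and points of $U\setminus\mathfrak{c}$ are treated differently. At a point of $U\setminus\mathfrak{c}$ one term is strictly psh. It can absorb a small error, so for the tail of the series arbitrary smooth extensions suffice, and these always exist on a common set. At a point of $\mathfrak{c}$ there is no such margin, and all extensions must be psh. This is the only place where the extension condition in (ii) is used.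

\emph{Cover of $\mathfrak{c}$.} Every $z\in\mathfrak{c}$ has a neighborhood $W\subset\Omega$ with a local embedding $W\hookrightarrow G$ such that all $h_i|_W$ extend to smooth psh functions on $G$. If $z$ is regular, take a chart, with $G$ the image of $W$. If $z$ is singular, take the embedding from (ii), with extensions $\tilde F_k$, shrink $G$ and $W$ so that $\psi$ too has a smooth psh extension $\tilde\psi$ (Lemma~\ref{lem:embedding}), and use $\tilde\psi$ and $m_{1/(4l)}(\tilde\psi,\tilde F_k/l)$. Since $X$ is second countable, every open cover of a subset has a countable subcover. So there are countably many such embeddings $W_\alpha\hookrightarrow G_\alpha$, with psh extensions $\tilde h_i^\alpha$, and open sets $G'_\alpha\Subset G_\alpha$, such that the sets $W'_\alpha=W_\alpha\cap G'_\alpha$ cover $\mathfrak{c}$. Here $W_\alpha$ is identified with its image.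

\emph{Cover of $U\setminus\mathfrak{c}$.} In the same way there are countably many local embeddings $W_\beta\hookrightarrow G_\beta$ of open sets $W_\beta\subset U$, open sets $G'_\beta\Subset G_\beta$, and indices $i(\beta)\ge0$, such that the sets $W'_\beta=W_\beta\cap G'_\beta$ cover $U\setminus\mathfrak{c}$ and $h_{i(\beta)}|_{W_\beta}$ has a smooth strictly psh extension $H^\beta$ to $G_\beta$. By compactness of $\overline{G'_\beta}$ there is $\lambda_\beta>0$ with $L_{H^\beta}(w;\eta)\ge\lambda_\beta|\eta|^2$ for $w\in G'_\beta$. Moreover every $h_i|_{W_\beta}$ has a smooth extension $\hat h_i^\beta$ to $G_\beta$, not necessarily psh. Indeed, by Lemma~\ref{lem:embedding} each point of $W_\beta$ has a neighborhood in $G_\beta$ with a smooth extension; on the open set $G_\beta\setminus W_\beta$ take $0$; and patch with a partition of unity on $G_\beta$.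

We index both covers by positive integers.

\subsection*{Step 3: the weights}

For an open set $G'\subset\mathbb{C}^N$ let $\|\cdot\|_{C^i(G')}$ be the supremum over $G'$ of all partial derivatives of order at most $i$. These norms are finite for the extensions above on $G'_\alpha$ and $G'_\beta$, by relative compactness. Put $\varepsilon_0=1$ and choose inductively $0<\varepsilon_i\le2^{-i}$ $(i\ge1)$ such that
\begin{enumerate}
\item[(W1)] $\varepsilon_i\|\tilde h_i^\alpha\|_{C^i(G'_\alpha)}\le2^{-i}$ for all $\alpha\le i$;
\item[(W2)] $\varepsilon_i\|\hat h_i^\beta\|_{C^i(G'_\beta)}\le2^{-i}$ for all $\beta\le i$;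
\item[(W3)] $\varepsilon_iL_{\hat h_i^\beta}(w;\eta)\ge-2^{-i-1}\varepsilon_{i(\beta)}\lambda_\beta|\eta|^2$ for $w\in G'_\beta$, for all $\beta\le i$ with $i(\beta)<i$.
\end{enumerate}
At step $i$ these are finitely many conditions, the numbers $\varepsilon_{i(\beta)}$ in (W3) have already been chosen, and each condition holds for small $\varepsilon_i$. Let $\varphi=\sum_{i\ge0}\varepsilon_ih_i$. Every point of $U$ lies in some $W'_\alpha$ or $W'_\beta$, where $|\varepsilon_ih_i|\le2^{-i}$ for large $i$ by (W1) or (W2). So the series converges pointwise on $U$.

\subsection*{Step 4: verification}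

\emph{On $W'_\alpha$.} For each order $p$, the terms of $\sum_i\varepsilon_i\tilde h_i^\alpha$ with $i\ge\max(\alpha,p)$ have $C^p(G'_\alpha)$-norm at most $2^{-i}$. So the series converges with all derivatives on $G'_\alpha$, and its sum is a smooth psh extension of $\varphi|_{W'_\alpha}$.

\emph{At $z\in W'_\beta$.} Let $i_0=\max(\beta,i(\beta))$ and split the series into three parts. The finitely many terms with $i\le i_0$, $i\neq i(\beta)$, have smooth psh extensions to a neighborhood of $z$ in $G'_\beta$, by Lemma~\ref{lem:embedding}. The term with $i=i(\beta)$ has the extension $\varepsilon_{i(\beta)}H^\beta$, with Levi form at least $\varepsilon_{i(\beta)}\lambda_\beta|\eta|^2$. The tail $\sum_{i>i_0}\varepsilon_i\hat h_i^\beta$ converges with all derivatives on $G'_\beta$ by (W2), and by (W3) its Levi form is at least $-\frac12\varepsilon_{i(\beta)}\lambda_\beta|\eta|^2$, since $\sum_{i\ge1}2^{-i-1}=\frac12$. The sum of the three parts is a smooth extension of $\varphi$ near $z$ with Levi form at least $\frac12\varepsilon_{i(\beta)}\lambda_\beta|\eta|^2$.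

Thus $\varphi$ is smoothly psh on $U$ and strictly psh at every point of $U\setminus\mathfrak{c}$. On $\Omega$ all $h_i$ are negative, so $\varphi<0$. On $U\setminus\Omega$ we have $\varphi=\psi\sum_i\varepsilon_i\ge0$. Hence $\Omega=\{\varphi<0\}$, and $\varphi$ is a minimal global defining function. So (ii) implies (i).

\subsection*{The case of a core without singular points}

Suppose that $\mathfrak{c}\cap\operatorname{Sing}X=\varnothing$. By the definition of the core, each $z\in\Omega\setminus\mathfrak{c}$ has a bounded above smoothly psh function on $\Omega$ that is smoothly strictly psh on a neighborhood of $z$. Countably many of these neighborhoods cover $\Omega\setminus\mathfrak{c}$, and the extension condition in (ii) is vacuous. So (ii) holds, and with it (i). This completes the proof of Theorem~\ref{thm:criterion}.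

\begin{remark}\label{rem:compare}
The domain of Theorem~\ref{thm:counter} satisfies the hypothesis of Theorem~\ref{thm:criterion}, and (ii) fails for it at a single point. By Remark~\ref{rem:core}, the family $\psi,F_1,F_2,\dots$ satisfies the first condition in (ii). It satisfies the extension condition at every singular point other than the origin, since the extensions in cases (2)--(7) of the proof of Proposition~\ref{prop:b} are defined on sets that do not depend on $j$. At the origin no family can satisfy both conditions. If all members extend to the same set $G$ near the origin, then by Lemma~\ref{lem:embedding} they all extend to one polydisc $P_\delta$, and by Proposition~\ref{prop:a} they are all constant on $E_j$ for $2^{-2j}<\delta$.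
\end{remark}

\begin{thebibliography}{9}

\bibitem{HST}
Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini,
\emph{On defining functions for unbounded pseudoconvex domains},
arXiv:1405.2250 (2014).

\end{thebibliography}
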